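# Connectivity at infinity of the Bieri–Stallings groups

## A dimension count, tested on $\mathbb Z$, $\mathbb Z^2$ and $B_2$

Let $F_2$ be the free group on two generators. For $n\ge 2$ let $B_n$ be the kernel of the homomorphism
$$F_2\times\cdots\times F_2\ (n\text{ factors})\longrightarrow\mathbb Z$$
that sends every standard generator of every factor to $1$. These are the Bieri–Stallings groups; $B_2$ is Stallings' kernel and $B_3$ is Stallings' group. How connected is $B_n$ "at infinity"?

Here is a first guess. The product $F_2^n$ acts on a product of $n$ trees, and $B_n$ acts on a level set of a height function there, a space of dimension $n-1$. A familiar group acting on an $(n-1)$-dimensional space is $\mathbb Z^{n-1}$, acting on $\mathbb R^{n-1}$. The complement of a large ball in $\mathbb R^{n-1}$ looks like $S^{n-2}$, which is $(n-3)$-connected and not $(n-2)$-connected. So the guess is: $B_n$ is $(n-3)$-connected at infinity, and not $(n-2)$-connected at infinity. We shall test it, after fixing the terms.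

A space is *$r$-connected* if it is nonempty and, for $0\le j\le r$, every map of $S^j$ into it extends to $B^{j+1}$. So $(-1)$-connected means nonempty, and $0$-connected means path connected.

**Definition (type $\mathcal F_m$).** A group $G$ is of type $\mathcal F_m$ if there is a $K(G,1)$-complex with finite $m$-skeleton.

Type $\mathcal F_1$ means finitely generated, and $\mathcal F_2$ means finitely presented. For example, $\mathbb Z^m$ is of type $\mathcal F_j$ for all $j$, since a torus is a finite $K(\mathbb Z^m,1)$.

**Definition ($k$-connected at infinity).** Let $G$ be of type $\mathcal F_{k+1}$, let $Y$ be a $K(G,1)$-complex with finite $(k+1)$-skeleton, and let $X$ be the $(k+1)$-skeleton of the universal cover of $Y$. Then $G$ is $k$-connected at infinity if for every compact $C\subseteq X$ there is a compact $D\subseteq X$ with $C\subseteq D$ such that, for every $0\le j\le k$, every map $S^j\to X\setminus D$ extends to a map $B^{j+1}\to X\setminus C$.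

This does not depend on the choice of $Y$. For $k=0$ and $G$ infinite it means that $G$ is 1-ended; for $k=1$ it means that $G$ is simply connected at infinity. Note that $k$-connectedness at infinity is only defined for groups of type $\mathcal F_{k+1}$.

**First test: one generator per factor.** Replace each $F_2$ by $\mathbb Z$. The kernel of the sum map $\mathbb Z^n\to\mathbb Z$ is $\mathbb Z^{n-1}$. For $n=2$ we get $\mathbb Z$ with $X=\mathbb R$. This is not $0$-connected at infinity: with $C=\{0\}$, a far negative and a far positive point cannot be joined off $C$. For $n=3$ we get $\mathbb Z^2$. For $k=0$ the space $X$ is the unit grid in the plane. If $C$ lies in $[-r,r]^2$ with $r$ an integer, let $D$ be the part of the grid in this square. Each point of the grid outside $D$ can be joined outside $D$ to the part of the grid where $\max(|s|,|t|)\ge r+1$, which is connected. So $\mathbb Z^2$ is $0$-connected at infinity. For $k=1$ we have $X=\mathbb R^2$, and with $C=\{0\}$ a large circle around any given $D$ does not bound a disk in $X\setminus C$. The guess passes both tests.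

**Second test: $B_2$.** Here the guess predicts that $B_2$ is not 1-ended. Let us look. Let $T$ be the Cayley tree of $F_2=\langle x,y\rangle$, and let $h(g)$ be the exponent sum of $g$, extended affinely over edges. Each vertex $g$ has two *upper* neighbors $gx,gy$ and two *lower* neighbors $gx^{-1},gy^{-1}$. Put
$$L=\{(p,q)\in T\times T: h(p)+h(q)=0\}.$$
The vertices of $T\times T$ that lie in $L$ are exactly the elements of $B_2$. The only other cells of $L$ are diagonals of squares: in the square $[a,a^+]\times[b,b^+]$ with $h(a)+h(b)=-1$, the diagonal from $(a^+,b)$ to $(a,b^+)$. So walking along an edge of $L$ means that one coordinate moves up one edge while the other moves down one edge. Thus $L$ is the Cayley graph of $B_2$ for the four elements $(a,b^{-1})$ with $a,b\in\{x,y\}$. We shall see that $L$ is connected, so these elements generate $B_2$, and $X=L$ is allowed for $k=0$.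

Say that a nonempty subtree $U\subseteq T$ has *no dead ends* if each of its vertices has an upper neighbor and a lower neighbor in $U$. Then through each vertex of $U$ there is a *monotone line* in $U$, that is, an edge path, infinite in both directions, with exactly one vertex at each integer height.

*Claim.* If $U,V\subseteq T$ have no dead ends, then $(U\times V)\cap L$ is nonempty and connected.

It is nonempty: take a vertex $u$ of $U$ and, on a monotone line of $V$, the vertex of height $-h(u)$. Now let $(u,v)$ and $(u',v')$ be two vertices in it. Walk from $u$ to $u'$ in $U$ while the second coordinate moves, in the opposite vertical direction, along a monotone line of $V$ through $v$. We arrive at some $(u',v'')$ with $h(v'')=-h(u')=h(v')$. Next walk from $v''$ to $v'$ in $V$ while the first coordinate compensates along a monotone line of $U$ through $u'$. At the end the first coordinate is the vertex of height $-h(v')=h(u')$ on this line, which is $u'$. Both walks are edge paths in $(U\times V)\cap L$, so the claim holds. With $U=V=T$ it says that $L$ is connected.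

Given a compact $C\subset L$, choose finite subtrees $P_1,P_2\subset T$ with $C\subset P_1\times P_2$. Let $e$ be a component of the full subcomplex of $T$ on the vertices outside $P_1$. A vertex of $e$ has at most one neighbor in $P_1$: the path between two such neighbors runs through the vertex, and would put it in $P_1$. Its other neighbors lie in $e$. Since it has two upper and two lower neighbors, $e$ has no dead ends. The same holds for a component $f$ outside $P_2$. Let $N$ be the union of all $(e\times T)\cap L$ and all $(T\times f)\cap L$. By the claim each of these sets is connected, and every set of the first kind meets every set of the second kind in $(e\times f)\cap L\ne\emptyset$. Hence $N$ is connected. It misses $P_1\times P_2\supseteq C$. An edge of $L$ in a square $c_1\times c_2$ is outside $N$ only if $c_1$ meets $P_1$ and $c_2$ meets $P_2$, so $L\setminus N$ lies in a compact set $D$. Two points of $L\setminus D$ are joined in $N\subset L\setminus C$. So $B_2$ is 1-ended, and the guess is wrong for $n=2$.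

The count misses branching. We used that, after one neighbor is lost, a vertex still has an upper and a lower neighbor. For $F_1=\mathbb Z$ the tree is a line, the components outside $P_1$ are rays, and a ray has a dead end.

## What holds for kernels in products of free groups

Three facts are given with the problem, whose source is Michael Mihalik, "Stallings' Group is Simply Connected at Infinity", arXiv:2506.19195 (2025). By Bieri, $B_n$ is of type $\mathcal F_{n-1}$ but not $\mathcal F_n$; in particular, Stallings proved that $B_2$ is finitely generated but not finitely presented. For $n\ge3$ there are short exact sequences $1\to B_{n-1}\to B_n\to F_2\to1$. These sequences can be used to show that $B_n$ is $(n-3)$-connected at infinity for $n\ge3$. The conjecture there is that $B_n$ is $(n-2)$-connected at infinity for all $n\ge2$. It is true. None of the three facts is used below.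

For a homomorphism $\chi$ on $\prod F_{m_i}$, write $\chi_i$ for its restriction to the $i$-th factor.

**Theorem A.** Let $n\ge2$, let $m_1,\dots,m_n\ge2$ be finite, and let $\chi:\prod_{i=1}^nF_{m_i}\to\mathbb Z$ be a homomorphism whose restriction $\chi_i$ to each factor is nonzero. Then $G=\ker\chi$ is of type $\mathcal F_{n-1}$ and $(n-2)$-connected at infinity. In particular $B_n$ is $(n-2)$-connected at infinity for all $n\ge2$.

More precisely, there is a space $X$ as in the definition (with $k=n-2$) such that for every compact $C\subseteq X$ there are a compact $D\supseteq C$ and an $(n-2)$-connected subcomplex $N$ with $X\setminus D\subseteq N\subseteq X\setminus C$.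

**Theorem B.** Let $m_1,\dots,m_n\ge1$ be finite, $\chi:\prod_{i=1}^nF_{m_i}\to\mathbb Z$ a homomorphism, $S=\{i:\chi_i\ne0\}$, $k=|S|$, $G=\ker\chi$.

(a) If $k\ge2$ and $m_i\ge2$ for all $i\in S$, then $G$ is of type $\mathcal F_{k-1}$, not of type $\mathcal F_k$, and is $(k-2)$-connected at infinity. This is the highest degree in which the notion is defined for $G$.

(b) If $n\ge2$ and $m_i=1$ for some $i\in S$, then $G$ is isomorphic to a finite-index subgroup of $\prod_{j\ne i}F_{m_j}$ and has a finite $K(G,1)$. It is not $(n-2)$-connected at infinity, but (if $n\ge3$) it is $(n-3)$-connected at infinity.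

Hence, if all $\chi_i\ne0$ and $n\ge2$, then $G$ is $(n-2)$-connected at infinity if and only if all $m_i\ge2$.

## Joins, nerves, and Morse functions on cube complexes

The *join* of discrete sets $S_1,\dots,S_n$ is the simplicial complex on their disjoint union whose simplices are the nonempty finite sets with at most one element from each $S_i$. For instance, $\{b_1,g_1\}*\{b_2,g_2\}$ is a 4-cycle, and the join of $n$ two-point sets is the boundary of the $n$-dimensional cross-polytope, a sphere $S^{n-1}$. By convention $Q*\emptyset=Q$.

**Fact 1 (Milnor).** A join of $n$ nonempty discrete sets is $(n-2)$-connected.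

**Fact 2 (Nerve lemma; Björner, *Topological Methods*, Thm 10.6).** If a complex is a union of subcomplexes all of whose nonempty finite intersections are contractible, it is homotopy equivalent to the nerve of the family.

**Fact 3 (Hatcher, *Algebraic Topology*, Cor. 4.16).** An $r$-connected CW pair $(X,A)$ is homotopy equivalent rel $A$ to a pair $(X',A)$ in which all cells of $X'\setminus A$ have dimension $>r$.

Let $Z$ be an affine cell complex; for us it is always a cube complex. A *Morse function* $h:Z\to\mathbb R$ is a function that is affine on cells, nonconstant on edges, and has a discrete set of values on vertices. The *ascending link* $\mathrm{Lk}_\uparrow(v,Z)$ is the part of the link of $v$ coming from the cells on which $h$ has its minimum at $v$; for the *descending link* $\mathrm{Lk}_\downarrow(v,Z)$ replace minimum by maximum. In a cube complex, a $p$-cube at $v$ contributes a $(p-1)$-simplex. Write $Z_J=Z\cap h^{-1}(J)$.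

**Fact 4 (Bestvina–Brady, *Invent. Math.* 129 (1997), Lemmas 2.3 and 2.5).** Let $J\subseteq J'$ be nonempty closed intervals with $\inf J=\inf J'$ such that $J'\setminus J$ contains exactly one vertex value $r$. Then $Z_{J'}$ is, up to homotopy equivalence extending the inclusion of $Z_J$, obtained from $Z_J$ by coning off a copy of $\mathrm{Lk}_\downarrow(v,Z)$ for each vertex $v$ with $h(v)=r$. The symmetric statement holds for $\sup J=\sup J'$ and ascending links. If $J'\setminus J$ contains no vertex value, the inclusion $Z_J\subseteq Z_{J'}$ is a homotopy equivalence.

A small example: on the tree $T$ above, $\mathrm{Lk}_\downarrow(g,T)$ consists of two points. Passing from $T_{[0,a]}$ to $T_{[0,a+1]}$ for an integer $a\ge 0$, each vertex of height $a+1$ appears together with its two lower edges, that is, with the cone on two points.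

We now turn Fact 4 into a comparison of a complex with its zero level.

**Lemma 5.** Let $n\ge2$, and let $Z$ be nonempty with a Morse function $h$ whose vertex values lie in $\mathbb Z$. Suppose that $\mathrm{Lk}_\downarrow(v,Z)$ is $(n-2)$-connected for all vertices with $h(v)>0$, and $\mathrm{Lk}_\uparrow(v,Z)$ is $(n-2)$-connected for all vertices with $h(v)<0$. Then $Z_{\{0\}}$ is nonempty and $Z_{\{0\}}\hookrightarrow Z$ induces isomorphisms on $\pi_j$ for $j\le n-2$ (a bijection for $j=0$).

*Proof.* **Step 1: the zero level is nonempty.** Take a vertex $v$ of $Z$, say with $h(v)>0$. Its descending link is nonempty, so there is an edge going down from $v$. Repeat from its lower end as long as the height is positive. Heights are integers and drop at each step, so we reach height $\le0$, and the path crosses $h=0$. The case $h(v)<0$ is symmetric.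

**Step 2: the effect of coning.** We show that coning off an $(n-2)$-connected $\Lambda$ does not change $\pi_j$ for $j\le n-2$. We have $\pi_j(\mathrm{Cone}\,\Lambda,\Lambda)\cong\pi_{j-1}(\Lambda)=0$ for $1\le j\le n-1$ (for $j=1$ this says that $\Lambda$ is path connected), and $\Lambda$ is nonempty. So the pair $(\mathrm{Cone}\,\Lambda,\Lambda)$ is $(n-1)$-connected. By Fact 3 we may replace the cone, rel $\Lambda$, by $\Lambda$ with cells of dimension $\ge n$ attached. Hence coning off any family of such $\Lambda$'s amounts, rel the old space, to attaching cells of dimension $\ge n$. A map of $S^j$ with $j\le n-2$, and a homotopy between two such maps (of dimension $j+1\le n-1$), can be pushed off those cells. So the inclusion of the old space is an isomorphism on $\pi_j$ for $j\le n-2$.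

**Step 3: growing the interval.** Starting from $a=0$, enlarge $[-a,a]\subset[-a,a+1]\subset[-a-1,a+1]$. At each enlargement at most one vertex value is added, and Fact 4 with Step 2 gives isomorphisms on $\pi_j$ for $j\le n-2$. Since $h$ is bounded on compact sets, every map of a sphere or ball into $Z$ lands in some $Z_{[-a,a]}$, so the same holds for the union $Z$. $\square$

## The zero level of a product of trees

Let $n$, $m_i\ge2$, $\chi$ and $G$ be as in Theorem A. We build a space on which to test connectivity at infinity.

**Step 1: good bases.** This step makes heights uniform in each factor. Let $d_i>0$ generate the image of $\chi_i$. By Nielsen moves (the Euclidean algorithm on the values) $F_{m_i}$ has a basis $x_1,\dots,x_{m_i}$ with $\chi_i(x_1)=d_i$ and $\chi_i(x_j)=0$ for $j>1$. Replacing $x_j$ by $x_jx_1$ for $j>1$, we get a basis all of whose elements have value $d_i$. For $B_n$ the standard basis already has this property, with $d_i=1$.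

**Step 2: the trees and the height.** Let $T_i$ be the Cayley tree of $F_{m_i}$ for this basis, and let $h_i:T_i\to\mathbb R$ be affine on edges with $h_i(g)=\chi_i(g)$ at vertices. Each vertex has exactly $m_i\ge2$ neighbors above it, at height $+d_i$ relative to it, and $m_i$ below it. Let
$$Y=\prod_{i=1}^nT_i,\qquad h(x)=\sum_{i=1}^nh_i(x_i),\qquad L=h^{-1}(0).$$
Then $h$ is a Morse function with integral vertex values on the cube complex $Y$ and on each of its subcomplexes. A cube $c=\prod c_i$ at $v$ has its minimum at $v$ exactly when each $c_i$ is $v_i$ or an edge going up from $v_i$. So $\mathrm{Lk}_\uparrow(v,Y)$ is the join over $i$ of the sets of edges going up from $v_i$, and likewise for $\mathrm{Lk}_\downarrow(v,Y)$ with edges going down.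

**Lemma 6.** $L$ is $(n-2)$-connected, $G$ is of type $\mathcal F_{n-1}$, and $X=L$ may be used to test whether $G$ is $(n-2)$-connected at infinity.

*Proof.* **Connectivity of $L$.** $Y$ is contractible, and all ascending and descending links are joins of $n$ nonempty discrete sets, hence $(n-2)$-connected by Fact 1. Apply Lemma 5.

**Cell structure.** Every point of $L$ lies in the relative interior of a unique cube $c$. The cells of $L$ are the polytopes $c\cap L$ for cubes $c$ whose relative interior meets $L$. The boundary of $c\cap L$ is $\partial c\cap L$, a union of lower-dimensional cells. As $h$ is not constant on cubes of positive dimension, $\dim L\le n-1$. Since $Y$ is locally finite, so is $L$.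

**The action.** The group $\prod F_{m_i}$ acts on $Y$ with $h(gx)=\chi(g)+h(x)$. An element that maps a cube $\prod c_i$ to itself maps each $c_i$ to itself. It cannot exchange the two ends of an edge $c_i$: its $i$-th component $g_i$ shifts all heights by $\chi_i(g_i)$, which would have to be both $d_i$ and $-d_i$. So it fixes a vertex in each tree and is trivial. Hence $G$ acts freely and cellularly on $L$. The action is cocompact. Indeed, there are finitely many $\prod F_{m_i}$-orbits of cubes; let $c$ represent one. If $gc$ meets $L$, then $-\chi(g)\in h(c)$, which leaves finitely many values for $\chi(g)$. All $g$ with a given value form one coset $Gg_0$, so give one $G$-orbit of cubes.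

**The $K(G,1)$.** Since $L$ is $(n-2)$-connected, we can attach free $G$-orbits of $n$-cells to kill $\pi_{n-1}$, then free orbits of $(n+1)$-cells to kill $\pi_n$, and so on. The result is a contractible free $G$-CW complex with $(n-1)$-skeleton $L$. Its quotient by $G$ is a $K(G,1)$ with finite $(n-1)$-skeleton $L/G$. So $G$ is of type $\mathcal F_{n-1}$, and $L$ is the $(n-1)$-skeleton of the universal cover. $\square$

## Pieces of the level set are not contractible; products of trees are

Let us imitate the argument for $B_2$. Given a compact set $C\subset L$, choose finite subtrees $P_i\subset T_i$ with $C\subset\prod P_i$. For each $i$ and each component $e$ of the full subcomplex of $T_i$ on the vertices outside $P_i$, consider the piece $\{x\in L:x_i\in e\}$. The union $N$ of these pieces misses $C$, and we want to show that it is $(n-2)$-connected. The pattern in which the pieces intersect is that of a join of $n$ discrete sets, and such a join is $(n-2)$-connected. So the natural plan is to quote the nerve lemma.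

This stops at its hypothesis: the pieces are not contractible. Take $B_2$. Far below in $e$ there is a vertex $g$ that is not adjacent to $P_1$, so both its lower neighbors $a,a'$ lie in $e$. Let $g'\in T$ have height $1-h(g)$, with lower neighbors $b,b'$. Then
$$(a,g'),\quad (g,b),\quad (a',g'),\quad (g,b')$$
all have total height $0$, and consecutive ones (cyclically) are joined by diagonals of squares in $e\times T$. So the piece, a graph, contains a 4-cycle and is not contractible. Fact 2 says nothing about this cover. For $n=2$ we only needed the pieces to be connected, and walking by hand sufficed.

What is contractible is a piece *before* it is cut by $L$: the set $\{x\in Y:x_i\in e\}$ is a product of trees. So we work in the other order: use the nerve lemma in $Y$, and then come down to height $0$ by Lemma 5. The price is that Lemma 5 needs the links in the complex with a hole, where some cubes are missing. For $n=2$ and $m_i=2$, the ascending link in $Y$ is a 4-cycle $\{b_1,g_1\}*\{b_2,g_2\}$. If the hole takes away the open edge $b_1b_2$, a path remains, which is connected. If there are no $g_1,g_2$ (the case $m_i=1$), the link in $Y$ is the edge $b_1b_2$, and taking away the open edge leaves two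 points, which is not connected. So the second choice $g_i$ must do the work. Lemma 8 shows that it does so in general.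

## Links after removing a product of subtrees

The first lemma uses no heights, so we state it for arbitrary trees.

Let $T_1,\dots,T_r$ be trees, $r\ge1$, and let $A_i\subset T_i$ be nonempty subtrees, each missing at least one vertex of $T_i$. Let $T_i^c$ be the full subcomplex of $T_i$ on the vertices not in $A_i$. It is nonempty and disjoint from $A_i$, and its components are trees. In $\prod T_i$ put
$$K_i=\{x:x_i\in T_i^c\},\qquad K=K_1\cup\dots\cup K_r.$$
A cube $c=\prod c_i$ is a cell of $K$ if and only if, for some $i$, no vertex of $c_i$ lies in $A_i$.

**Lemma 7.** $K$ is homotopy equivalent to a join of $r$ nonempty discrete sets, so it is $(r-2)$-connected.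

*Proof.* For each $i$ and each component $e$ of $T_i^c$ put $K_{i,e}=\{x:x_i\in e\}$. These subcomplexes cover $K$. If $e\neq e'$ are components of the same $T_i^c$, then $K_{i,e}\cap K_{i,e'}=\emptyset$. A finite intersection of members with distinct first indices is a product of trees (some factors are components $e$, the others are whole trees $T_j$), hence nonempty and contractible. So Fact 2 applies. The nerve has as simplices exactly the nonempty finite sets of members with distinct first indices, so it is the join of the sets $\pi_0(T_i^c)$, $1\le i\le r$. Apply Fact 1. $\square$

Now return to the trees $T_i$ and heights $h_i$ of Theorem A, with $r=n$ and all $m_i\ge2$. We shall use the following: a vertex $v\notin A_i$ of $T_i$ has at most one neighbor in $A_i$. Indeed, if $w\ne w'$ were two, the geodesic from $w$ to $w'$ would pass through $v$, and it lies in the subtree $A_i$, so $v\in A_i$.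

**Lemma 8.** For every vertex $v\in K$, both $\mathrm{Lk}_\uparrow(v,K)$ and $\mathrm{Lk}_\downarrow(v,K)$ are $(n-2)$-connected.

*Proof.* The argument is the same for both directions. Fix one of them, and let $S_i$ be the set of edges leaving $v_i$ in that direction. So $|S_i|=m_i\ge2$. For a set $Q$ of indices let $J_Q$ be the join of the $S_i$, $i\in Q$ (with $J_\emptyset=\emptyset$). Let
$$I=\{i:v_i\notin A_i\},$$
which is nonempty since $v\in K$, and let $I^c$ be its complement. The link of $v$ in $Y$ in the fixed direction is $J_I*J_{I^c}$, a join of $n$ nonempty discrete sets, so it is $(n-2)$-connected.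

**Step 1: which cubes are missing.** Let $c=\prod c_i$ be a cube at $v$ in the fixed direction, so each $c_i$ is $v_i$ or an element of $S_i$. For $i\notin I$ the cell $c_i$ contains $v_i\in A_i$. For $i\in I$ the cell $c_i$ has a vertex in $A_i$ only if it is an edge whose other end lies in $A_i$, and $S_i$ contains at most one such edge. If for some $i\in I$ there is no such edge in $S_i$, then every $c$ lies in $K$, the link in $K$ is the whole link in $Y$, and we are done. Otherwise let $b_i\in S_i$ be this edge, for each $i\in I$. Then $c$ fails to be in $K$ if and only if $c_i=b_i$ for all $i\in I$. Put $\sigma=\{b_i:i\in I\}$. It is a maximal simplex of $J_I$, so deleting from $J_I*J_{I^c}$ all simplices that contain $\sigma$ leaves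
$$J_I'*J_{I^c},\qquad J_I'=J_I\setminus\mathring\sigma,$$
and this is the link of $v$ in $K$.

**Step 2: a retraction $J_I\to J_I'$.** This is where $m_i\ge2$ is used. Choose $g_i\in S_i\setminus\{b_i\}$ for $i\in I$, and let $p=|I|$. The join $\Sigma$ of the sets $\{b_i,g_i\}$, $i\in I$, is a subcomplex of $J_I$. It is the boundary of a $p$-dimensional cross-polytope, so a sphere $S^{p-1}$, and $\sigma$ is one of its facets. Remove an interior point of $\sigma$: a sphere minus a point is contractible, and pushing the rest of $\mathring\sigma$ radially out to $\partial\sigma$ deforms it onto $\Sigma\setminus\mathring\sigma$. So $\Sigma\setminus\mathring\sigma$ is contractible. It lies in $J_I'$ and contains $\partial\sigma$. Since $\sigma$ is a ball with boundary $\partial\sigma$, the inclusion $\partial\sigma\hookrightarrow\Sigma\setminus\mathring\sigma$ extends to a map $\sigma\to\Sigma\setminus\mathring\sigma$. Together with the identity of $J_I'$ this gives a retraction $\rho:J_I\to J_I'$. If $p=1$, then $\sigma$ is the point $b_i$, $\partial\sigma=\emptyset$, and $\rho$ sends $b_i$ to $g_i$.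

**Step 3: conclusion.** The map $\rho*\mathrm{id}$ is a retraction of $J_I*J_{I^c}$ onto $J_I'*J_{I^c}$. All complexes here are finite, so there is no question about the topology of the join. A retract of an $(n-2)$-connected space is $(n-2)$-connected: extend a map of a sphere over the ball in the big space, then apply the retraction. $\square$

**Corollary 9.** $L\cap K$ is $(n-2)$-connected.

*Proof.* By Lemma 8, Lemma 5 applies to $Z=K$ with the function $h$, and $Z_{\{0\}}=L\cap K$. By Lemma 7 with $r=n$, $K$ is $(n-2)$-connected. $\square$

## Compact sets in the level set: proof of Theorem A

By Lemma 6, $G$ is of type $\mathcal F_{n-1}$ and we may take $X=L$. Let $C\subset L$ be compact.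

**Step 1: the hole.** Choose finite nonempty subtrees $P_i\subset T_i$ containing the projections of $C$, and take $A_i=P_i$ in the previous section. Each $P_i$ misses a vertex because $T_i$ is infinite. Let $N=L\cap K$, a subcomplex of $L$. If $x\in K$, then $x_i\in T_i^c$ for some $i$, so $x_i\notin P_i$ and $x\notin C$. Hence $N\subseteq L\setminus C$.

**Step 2: what is left out is small.** Let $x\in L\setminus K$. For every $i$ we have $x_i\notin T_i^c$, so the cell of $T_i$ containing $x_i$ in its relative interior has a vertex in $P_i$. Let $E_i$ be the union of the closed cells of $T_i$ that meet $P_i$. It is a finite union, as $P_i$ is finite and $T_i$ is locally finite. So $L\setminus K\subseteq D:=L\cap\prod_iE_i$, and $D$ is compact. With Step 1,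
$$C\subseteq L\setminus K\subseteq D,\qquad L\setminus D\subseteq N\subseteq L\setminus C.$$

**Step 3: filling spheres.** By Corollary 9, $N$ is $(n-2)$-connected. So for $0\le j\le n-2$ every map $S^j\to L\setminus D$ extends to a map $B^{j+1}\to N\subseteq L\setminus C$. Thus $G$ is $(n-2)$-connected at infinity, in the precise form stated. Taking $m_i=2$ and $\chi=1$ on all standard generators gives the statement for $B_n$. $\blacksquare$

**Remark (a one-sided hole).** One can also let $A_i$ be the union of $P_i$ and all ascending edge paths starting at vertices of $P_i$. This is a subtree, and it is upward closed: an upper neighbor of a vertex of $A_i$ is in $A_i$, since the ascending path can be prolonged. Its minimal height is attained in $P_i$, and vertices below a lowest vertex are outside $A_i$, so Lemmas 7 and 8 and Corollary 9 apply. The gain is that descending links are untouched: if $v_i\notin A_i$, no lower neighbor of $v_i$ is in $A_i$, so every descending cube at a vertex of $K$ lies in $K$, and only ascending links need Step 2 of Lemma 8. The price is that $A_i$ is infinite, so compactness has to come from the height. Let $x\in L\setminus K$ and $\mu_i=d_i-\min h_i|_{A_i}$. Each $x_i$ lies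 in a closed cell with a vertex in $A_i$, so $h_i(x_i)\ge-\mu_i$. As $\sum_ih_i(x_i)=0$, also $h_i(x_i)\le M_i:=\sum_{j\ne i}\mu_j$, and the vertex in $A_i$ has height at most $M_i+d_i$. Only finitely many vertices of $A_i$ are that low, since they are reached from the finite tree $P_i$ by ascending paths of bounded length. So $L\setminus K$ again lies in a compact set, and the rest of the proof is unchanged.

## Factors on which $\chi$ vanishes: connectivity in Theorem B(a)

Now let $k=|S|\ge2$ and $m_i\ge2$ for $i\in S$. Put
$$Y_S=\prod_{i\in S}T_i,\qquad L_S=\{x\in Y_S:h(x)=0\},\qquad W=\prod_{i\notin S}T_i,$$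
where for $i\in S$ the trees and heights are as before, for $i\notin S$ the tree $T_i$ is the Cayley tree of $F_{m_i}$ for any basis, and $W$ is a point if $S$ is everything. With $G_S=\ker(\chi|_{\prod_{i\in S}F_{m_i}})$ we have $G=G_S\times\prod_{i\notin S}F_{m_i}$.

**Step 1: a test space.** $G$ acts freely and cocompactly on $L_S\times W$, which is $(k-2)$-connected by Lemma 6 (with $k$ in place of $n$), since $W$ is contractible. Let $X=(L_S\times W)^{(k-1)}$. The $(k-1)$-skeleton of a $(k-2)$-connected complex is $(k-2)$-connected, so as in Lemma 6 we can attach free orbits of cells of dimension $\ge k$ to $X$ and obtain a contractible free $G$-complex with $(k-1)$-skeleton $X$. Hence $G$ is of type $\mathcal F_{k-1}$, and $X$ may be used to test $(k-2)$-connectedness at infinity.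

**Step 2: the hole.** Let $C\subset X$ be compact. Choose finite nonempty subtrees $P_i\subset T_i$, for all $i$, containing the projections of $C$, and let $T_i^c$ be the full subcomplex on the vertices outside $P_i$. Form $K\subset Y_S$ from the $P_i$ with $i\in S$, and put
$$W^c=\bigcup_{i\notin S}\{w\in W:w_i\in T_i^c\},\qquad N=\big((L_S\cap K)\times W\big)\cup\big(L_S\times W^c\big).$$
If $(y,w)\in C$, then $y_i\in P_i$ for all $i\in S$ and $w_i\in P_i$ for all $i\notin S$, so $y\notin K$ and $w\notin W^c$. Thus $N\cap C=\emptyset$. If $(y,w)\notin N$, then $y\in L_S\setminus K$ and $w\in W\setminus W^c$, so all coordinates lie in closed cells meeting the $P_i$. Hence $(L_S\times W)\setminus N$ lies in a compact set $D'$. With $D=D'\cap X$ we have $C\subseteq D$ and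
$$X\setminus D\subseteq N^{(k-1)}\subseteq X\setminus C.$$

**Step 3: $N$ is $(k-2)$-connected.** The spaces $L_S$ and $L_S\cap K$ are $(k-2)$-connected, by Lemma 6 and Corollary 9 with $k$ in place of $n$. By the long exact sequence, the pair $(L_S,L_S\cap K)$ is $(k-2)$-connected. So is the pair $(L_S\times W^c,(L_S\cap K)\times W^c)$: given a map of $(B^j,S^{j-1})$ into it with $j\le k-2$, deform the first coordinate rel $S^{j-1}$ into $L_S\cap K$ and keep the second. By Fact 3, this pair is equivalent, rel the subspace, to one with relative cells of dimension $\ge k-1$ only. Put $A=(L_S\cap K)\times W$. Since $N=A\cup(L_S\times W^c)$ and $A\cap(L_S\times W^c)=(L_S\cap K)\times W^c$, the space $N$ is, up to homotopy equivalence rel $A$, obtained from $A$ by attaching cells of dimension $\ge k-1$. Therefore $\pi_j(A)\to\pi_j(N)$ is onto for $j\le k-2$. As $W$ is contractible, $A\simeq L_S\cap K$ is $(k-2)$-connected, and so is $N$. If $W^c=\emptyset$, then $N=A$ and there was nothing to attach.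

Hence $N^{(k-1)}$ is $(k-2)$-connected, and every map $S^j\to X\setminus D$ with $0\le j\le k-2$ extends to a map $B^{j+1}\to N^{(k-1)}\subseteq X\setminus C$. So $G$ is $(k-2)$-connected at infinity.

## Spheres of level zero that do not bound near level zero

We show that the $G$ of Theorem B(a) is not of type $\mathcal F_k$. Since $(k-1)$-connectedness at infinity is defined only for groups of type $\mathcal F_k$, this also shows that $k-2$ is the highest degree in which the notion is defined for $G$. We keep the notation of the last section. Recall that $G$ is of type $FP_k$ if $\mathbb Z$ has a resolution by projective $\mathbb ZG$-modules that are finitely generated in degrees $\le k$. Type $\mathcal F_k$ implies $FP_k$, by the cellular chain complex of the universal cover.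

**Fact 10 (Brown, *Cohomology of Groups*, VIII.4.3).** If $G$ is of type $FP_k$ and $P_{k-1}\to\dots\to P_0\to\mathbb Z\to0$ is exact with all $P_j$ finitely generated projective, then $\ker(P_{k-1}\to P_{k-2})$ is finitely generated.

Suppose that $G$ is of type $\mathcal F_k$, hence $FP_k$.

**Step 1: all level-zero cycles die in one slab.** $X$ is a $(k-2)$-connected free cocompact $G$-complex of dimension $\le k-1$, so its chain complex is exact as required in Fact 10. Hence $H_{k-1}(X)=\ker(C_{k-1}(X)\to C_{k-2}(X))$ is a finitely generated $\mathbb ZG$-module. It maps onto $H_{k-1}(L_S\times W)$, because $X$ is the $(k-1)$-skeleton. So $H_{k-1}(L_S\times W)$ is finitely generated too. For $M>0$ put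
$$Q_M=\big(Y_S\cap h^{-1}[-M,M]\big)\times W.$$
As $Y_S\times W$ is contractible, each of the finitely many generators bounds in it, and the bounding chains have compact support. So all generators die in $H_{k-1}(Q_M)$ for some $M$. Since $Q_M$ is $G$-invariant, the map $H_{k-1}(L_S\times W)\to H_{k-1}(Q_M)$ is $G$-equivariant, so it is zero.

**Step 2: a sphere that goes around a high point.** Take a vertex $v\in Y_S$ with $h(v)>M$. For $i\in S$ let $\ell_i\subset T_i$ be a line through $v_i$ made of two descending rays that start with different edges; it exists because $m_i\ge2$. On $\prod\ell_i\cong\mathbb R^k$, with edge-length coordinates $t_i$ centered at $v_i$,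
$$h=h(v)-\sum_{i\in S}d_i|t_i|.$$
So $B=\prod\ell_i\cap\{h\ge0\}$ is a $k$-ball, and its boundary sphere $\partial B$ lies in $L_S$. Choose $u\in\mathring B$ in the interior of a $k$-cube with $h(u)>M$; points close to $v$ with all $t_i\ne0$ will do.

**Step 3: the sphere does not bound off $u$.** Since $\dim Y_S=k$, the open $k$-cube around $u$ is open in $Y_S$, and by excision $H_k(Y_S,Y_S\setminus u)\cong\mathbb Z$. It is generated by the image of the fundamental class of $(B,\partial B)$, because $B$ contains a neighborhood of $u$. As $Y_S$ is contractible and $k\ge2$, the boundary map $H_k(Y_S,Y_S\setminus u)\to H_{k-1}(Y_S\setminus u)$ is an isomorphism, and it takes this generator to $[\partial B]$. So $[\partial B]\ne0$ in $H_{k-1}(Y_S\setminus u)$. But for $w\in W$ the class $[\partial B\times w]$ dies in $H_{k-1}(Q_M)$ by Step 1, and $Q_M$ projects into $Y_S\setminus u$ because $h(u)>M$. Hence $[\partial B]=0$ there, a contradiction. So $G$ is not of type $\mathcal F_k$, and Theorem B(a) is proved.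

For $B_2$ such a sphere is an embedded circle in the graph $L$; when $h(v)=1$ it is the 4-cycle of the section on pieces.

## A cyclic factor lowers the degree by one: Theorem B(b)

Let $n\ge2$ and $m_i=1$ for some $i\in S$. Let $t$ generate the $i$-th factor, with $\chi(t)=a\ne0$.

**Step 1: the group.** We identify $G$. Let $H=\prod_{j\ne i}F_{m_j}$. The projection $G\to H$ is injective: an element of its kernel is $(t^z,1)\in G$, so $az=0$ and $z=0$. Its image is $\{g\in H:\chi(g)\in a\mathbb Z\}$, which has finite index in $H$. Let $T_j$ be the Cayley tree of $F_{m_j}$ for some basis, and $Y'=\prod_{j\ne i}T_j$. Then $G$ acts freely and cocompactly on $Y'$, a contractible locally finite complex of dimension $n-1$. So $Y'/G$ is a finite $K(G,1)$.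

**Step 2: not $(n-2)$-connected at infinity.** For $k=n-2$ we may take $X=Y'$, which equals its own $(n-1)$-skeleton. Choose a line in each $T_j$ and let $R\cong\mathbb R^{n-1}$ be their product, let $o\in R$ be in the interior of an $(n-1)$-cube, and let $C=\{o\}$. For any compact $D\supseteq C$, the set $D\cap R$ is bounded, so a large round sphere $\Sigma\cong S^{n-2}$ in $R$ about $o$ lies in $X\setminus D$. The open $(n-1)$-cube around $o$ is open in $Y'$, and $Y'$ is contractible, so
$$\tilde H_{n-2}(Y'\setminus o)\cong H_{n-1}(Y',Y'\setminus o)\cong\mathbb Z.$$
Here $[\Sigma]$ is a generator, being the boundary of the ball that $\Sigma$ bounds in $R$. So $\Sigma$ is not the boundary of a map $B^{n-1}\to X\setminus C$. (For $n=2$, $\Sigma$ is a pair of points on different sides of $o$ in a tree.)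

**Step 3: $(n-3)$-connected at infinity if $n\ge3$.** For $k=n-3$ take $X=(Y')^{(n-2)}$. Given a compact $C\subset X$, choose finite nonempty subtrees $P_j\subset T_j$ with $C\subset\prod_{j\ne i}P_j$. Each $T_j$ is infinite, so $P_j$ misses a vertex. Let $T_j^c$ be the full subcomplex on the vertices outside $P_j$ and
$$N=\bigcup_{j\ne i}\{x\in Y':x_j\in T_j^c\}.$$
By Lemma 7 with $r=n-1$, $N$ is $(n-3)$-connected; hence so is its $(n-2)$-skeleton $N\cap X$. $N$ is disjoint from $C$. A point outside $N$ has each coordinate in a closed cell meeting $P_j$, so $Y'\setminus N$ lies in a compact set $D'$. Put $D=D'\cap X$. Then $C\subseteq D$ and $X\setminus D\subseteq N\cap X\subseteq X\setminus C$, so every map $S^j\to X\setminus D$ with $0\le j\le n-3$ extends to $B^{j+1}\to X\setminus C$. This proves (b).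

**Step 4: the equivalence.** Let all $\chi_i\ne0$ and $n\ge2$. If all $m_i\ge2$, then $G$ is $(n-2)$-connected at infinity by Theorem A. If some $m_i=1$, then $i\in S$, and $G$ is not $(n-2)$-connected at infinity by (b). $\blacksquare$
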